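\title{Generically stable Abelian varieties have good reduction}

\begin{abstract}
Let $K$ be an algebraically closed nontrivially valued field and $A$ an Abelian variety over $K$. Suppose that $A$ is a generically stable group in the theory ACVF: it carries a $K$-invariant global type that is fixed by all translations and never enlarges the value group. We prove that $A$ is then the generic fiber of an integral Abelian scheme over the valuation ring of $K$, which answers a question of Halevi, and that the converse holds. The proof compares the type with a semiabelian model of $A$. The torsion points that stabilize the type act faithfully on its residue field, and the residue field admits only as many such symmetries as the closed fiber of the model has torsion points.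
\end{abstract}

\section{The question and the results}\label{sec:intro}

An Abelian variety $A$ over a valued field $K$ has \emph{good reduction} if it is the generic fiber of an Abelian scheme over the valuation ring $\mathcal O_K$. To verify this one has to produce a scheme. The model theory of valued fields offers a condition on the group of points of $A$ alone: the existence of a translation-invariant type that adds nothing to the value group. We show that the two conditions agree when $K$ is algebraically closed.

\subsection*{Generically stable groups}

Let $\mathbb U$ be a monster model of ACVF, the theory of algebraically closed nontrivially valued fields, and let $K\prec\mathbb U$ be a small model. For a valued field $L$ we write $\mathcal O_L$, $\mathfrak m_L$, $k_L$, $\Gamma_L$ for its valuation ring, maximal ideal, residue field and value group, $\operatorname{val}$ for the valuation and $\bar a$ for the residue of $a\in\mathcal O_L$. We put $k=k_K$.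

An algebraic group $G$ over $K$ is covered by finitely many affine charts, so $G(\mathbb U)$ is a group definable over $K$. A \emph{global type} on $G$ is a complete type $p$ over $\mathbb U$ concentrated on $G$. It is \emph{$K$-invariant} if it is fixed by $\operatorname{Aut}(\mathbb U/K)$. For $L\subseteq\mathbb U$ we write $p|L$ for the restriction of $p$ to parameters in $L$, and $c\models p|L$ if $c$ realizes it. For $g\in G(\mathbb U)$ the translate $gp$ is the type over $\mathbb U$ of $gc$, where $c$ realizes $p$ in an elementary extension of $\mathbb U$; translates of types over $L$ by points of $G(L)$ are defined in the same way. For commutative groups written additively the translate is $x+p$.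

\begin{definition}\label{def:gs}
A $K$-invariant global type $p$ on $G$ is \emph{generically stable} if for every open affine subvariety $V\subseteq G$ on which $p$ is concentrated, every small $L$ with $K\preceq L\prec\mathbb U$, every $f\in L[V]$ and every $c\models p|L$ we have $\operatorname{val}f(c)\in\Gamma_L$, the value $\infty$ being allowed when $f(c)=0$. A type-definable subgroup $H\subseteq G$ is a \emph{connected generically stable group} if some generically stable type $p$ concentrated on $H$ satisfies $gp=p$ for all $g\in H(\mathbb U)$; such a $p$ is then the unique generic type of $H$. The group $G$ is a \emph{generically stable group} with generic type $p$ if this holds for $H=G$.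
\end{definition}

Every element of $L(c)$ is a quotient $f_1(c)/f_2(c)$ with $f_i\in L[V]$, so the condition on values says that $\Gamma_{L(c)}=\Gamma_L$ for every $L$: whatever is new in $L(c)$ is not visible in the value group. The multiplicative group shows what this allows and what it excludes. In the next example the completeness of the types follows from quantifier elimination, recalled as (QE) in Section~\ref{sec:facts}.

\begin{example}\label{ex:gm}
Let $G=\mathbb G_m$.
\begin{enumerate}
\item[(i)] Let $q$ be the type of an element $c$ with $\operatorname{val}c=0$ and $\bar c$ transcendental over $k_{\mathbb U}$. For $c\models q|L$ and $P\in L[t]$, the value $\operatorname{val}P(c)$ is the minimum of the values of the coefficients of $P$. So $q$ is complete, $K$-invariant and generically stable, and it is fixed by multiplication by every $a\in\mathcal O_{\mathbb U}^\times$. Thus $\mathcal O_{\mathbb U}^\times$ is a connected generically stable group.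
\item[(ii)] The group $\mathbb G_m$ itself is not generically stable. If $p$ were a generic type, it would contain a formula $\operatorname{val}x=\gamma$ with $\gamma\in\Gamma_K$, and its translate by an element $a\in K^\times$ with $\operatorname{val}a\neq0$ would contain $\operatorname{val}x=\gamma+\operatorname{val}a$.
\item[(iii)] Nevertheless $\mathbb G_m$ carries a $K$-invariant global type fixed by all translations, namely the type $p_0$ of an element $c$ with $\operatorname{val}c>\Gamma_{\mathbb U}$. Here $\operatorname{val}\sum_ja_jc^j=\operatorname{val}a_{j_0}+j_0\operatorname{val}c$, with $j_0$ the least index such that $a_{j_0}\ne0$. This type enlarges the value group.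
\end{enumerate}
\end{example}

In (i) the subgroup $\mathcal O_{\mathbb U}^\times$ is the group of $\mathcal O_{\mathbb U}$-points of the group scheme $\mathbb G_m$ over $\mathcal O_K$, and $q$ is the type of a point whose reduction is generic in the closed fiber. The same recipe applies to an Abelian scheme $\mathcal A$ over $\mathcal O_K$, that is, a smooth proper group scheme with geometrically connected fibers. Now properness gives $\mathcal A(\mathcal O_{\mathbb U})=\mathcal A_K(\mathbb U)$, so the type of a point with generic reduction is fixed by \emph{all} translations. Good reduction therefore makes $A$ a generically stable group, and one asks for the converse.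

\medskip
\noindent\textbf{Question.} \emph{Let $A$ be an Abelian variety over $K$ that is a generically stable group with generic type $p$. Must there exist an integral Abelian scheme $\mathcal A$ over $\mathcal O_K$ with $A\cong\mathcal A_K$?}
\medskip

The question comes from Halevi's paper \cite{Halevi}, which shows that, for such $A$ and $p$, the existence of $\mathcal A$ is equivalent to $p$ satisfying a certain technical condition $(\dagger)$, asks whether $p$ always satisfies $(\dagger)$, and leaves this open. Example~\ref{ex:gm} suggests the answer yes: a torus in the reduction of $A$ should leave a trace in the value group, as in (ii), and that trace should be moved by some translation. The difficulty is that $p$ provides only a valuation on the function field of $A$, with no given relation to any scheme over $\mathcal O_K$.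

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $A$ be an Abelian variety over $K$ that is a generically stable group with generic type $p$. Then there is an integral Abelian scheme $\mathcal A$ over $\mathcal O_K$ with $\mathcal A_K\cong A$.
\end{theorem}

By the equivalence just quoted, $p$ satisfies $(\dagger)$; we do not need the definition of this condition. The paper \cite{Halevi} also asks a more general question: if a maximal connected generically stable subgroup of $A$ exists, does its generic type satisfy $(\dagger)$? We do not treat it here.

The proof uses the condition on values only for $L=K$, and this gives a characterization.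

\begin{theorem}\label{thm:equiv}
For an Abelian variety $A$ over $K$ the following are equivalent.
\begin{enumerate}
\item[(a)] $A\cong\mathcal A_K$ for an Abelian scheme $\mathcal A$ over $\mathcal O_K$.
\item[(b)] $A$ is a generically stable group.
\item[(c)] There is a $K$-invariant global type $p$ on $A$ with $x+p=p$ for all $x\in A(\mathbb U)$, and with $\operatorname{val}f(c)\in\Gamma_K$ for $c\models p|K$ and every $f\in K(A)$ defined and nonzero at $c$.
\end{enumerate}
In this case there is exactly one global type on $A$ fixed by all translations: the one whose realizations over $L$ are the points with reduction generic in $\mathcal A_k$ over $k_L$.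
\end{theorem}

Both theorems rest on a statement that measures the failure of good reduction. A \emph{semiabelian scheme} over a ring $R$ is a smooth, separated, commutative group scheme of finite type over $R$ whose fibers are extensions of Abelian varieties by tori. Every $A$ has a semiabelian model $\mathcal G$ over $\mathcal O_K$, that is, a semiabelian scheme with $\mathcal G_K=A$ (Proposition~\ref{prop:model}). Its closed fiber sits in an exact sequence $0\to T\to\mathcal G_k\to B\to0$ with $T$ a torus and $B$ an Abelian variety over $k$, and $r=\dim T$ is the \emph{toric rank} of $\mathcal G_k$. Since $\mathcal G$ is separated, $\mathcal G(\mathcal O_L)$ is a subgroup of $A(L)$ for every valued field $L$ extending $K$. We write $[m]$ for multiplication by $m$ and $A[m]$, $\mathcal G[m]$ for its kernel.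

\begin{theorem}\label{thm:defect}
Let $A$ be an Abelian variety over $K$, let $\mathcal G$ be a semiabelian scheme over $\mathcal O_K$ with $\mathcal G_K=A$, and let $r$ be the toric rank of $\mathcal G_k$. Let $p$ be a $K$-invariant global type on $A$ such that $x+p=p$ for all $x\in\mathcal G(\mathcal O_{\mathbb U})$, and $\operatorname{val}f(c)\in\Gamma_K$ for $c\models p|K$ and every $f\in K(A)$ defined and nonzero at $c$. Let
\[
S=\{x\in A(K):\ x+(p|K)=p|K\}.
\]
Then for every $m\ge1$ prime to $\operatorname{char}k$,
\[
S\cap A[m](K)=\mathcal G[m](\mathcal O_K),
\]
and this is a subgroup of index $m^r$ in $A[m](K)$.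
\end{theorem}

If $p$ is fixed by all translations then $S=A(K)$, the index is $1$, and $r=0$: the closed fiber of $\mathcal G$ is an Abelian variety. A connectedness argument then shows that $\mathcal G$ is proper.

Section~\ref{sec:elliptic} settles the Question by hand for elliptic curves in residue characteristic different from $2$. Sections~\ref{sec:facts} and~\ref{sec:gauss} collect standard facts and describe the valuation attached to a smooth model. Theorem~\ref{thm:defect} is proved in Sections~\ref{sec:residue}--\ref{sec:count}, the model $\mathcal G$ is built in Section~\ref{sec:model}, and Theorems~\ref{thm:main} and~\ref{thm:equiv} are deduced in Section~\ref{sec:final}. Throughout, $g=\dim A$. For $g=0$ there is nothing to prove, and we assume $g>0$.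

\section{Elliptic curves in residue characteristic not two}\label{sec:elliptic}

Assume $\operatorname{char}k\ne2$. An elliptic curve over $K$ has a Legendre equation
\[
E_\lambda:\quad y^2=x(x-1)(x-\lambda),\qquad\lambda\in K\setminus\{0,1\}.
\]
Fix $i\in K$ with $i^2=-1$. The substitution $x=\lambda x'$, $y=\lambda^{3/2}y'$ gives $E_\lambda\cong E_{1/\lambda}$, and $x=1-x'$, $y=iy'$ gives $E_\lambda\cong E_{1-\lambda}$. So we may assume either that $\operatorname{val}\lambda=\operatorname{val}(\lambda-1)=0$, or that $\operatorname{val}\lambda>0$. In the first case $0,1,\bar\lambda$ are distinct in $k$, the projective cubic over $\mathcal O_K$ is smooth, and the chord-and-tangent law makes it an Abelian scheme. The second case is excluded, for a generically stable group, by the following computation.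

\begin{proposition}\label{prop:elliptic}
Let $\operatorname{char}k\ne2$, $0\ne\lambda\in\mathfrak m_K$ and $P=(0,0)\in E_\lambda(K)$. No complete type over $K$ on $E_\lambda$ is fixed by translation by $P$.
\end{proposition}

\begin{proof}
Suppose that $c$ and $c+P$ have the same type over $K$. If $c\in E_\lambda(K)$ this means $c+P=c$, which is false. So $c=(x,y)\notin E_\lambda(K)$, and in particular $x\ne0$. Put $s=y/x$. The line $Y=sX$ through $P$ and $c$ meets the cubic where $X=0$ or $X^2-(1+\lambda+s^2)X+\lambda=0$. The product of the two roots is $\lambda$, so the third point of intersection is $(\lambda/x,\,s\lambda/x)$ and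
\[
c+P=(\lambda/x,\,-s\lambda/x).
\]
Since $\lambda\in K$, exactly one of the relations $<$, $=$, $>$ between $2\operatorname{val}X$ and $\operatorname{val}\lambda$ belongs to the common type. Passing from $X=x$ to $X=\lambda/x$ exchanges $<$ and $>$, so $\operatorname{val}x=\operatorname{val}(\lambda/x)=\frac12\operatorname{val}\lambda>0$. Then $s^2=(x-1)(1-\lambda/x)$ has residue $-1$, so $\bar s=\pm\bar i$. The slope $Y/X$ equals $s$ at $c$ and $-s$ at $c+P$. As $\bar i\neq-\bar i$, the formula $\operatorname{val}(Y/X-i)>0$ holds at exactly one of the two points, a contradiction.
\end{proof}

Geometrically, the closed fiber is the nodal cubic $y^2=x^2(x-1)$, whose tangents at the node have slopes $\pm\bar i$. The point $c$ reduces to the node along one of the two branches, and translation by $P$ exchanges the branches. Grant the standard fact that the chord-and-tangent law makes the smooth locus $\mathcal G$ of the cubic over $\mathcal O_K$ a group scheme with $\mathcal G_k\cong\mathbb G_m$, so that $r=1$. The $2$-torsion points $O$ and $(1,0)$ reduce to smooth points, while $P$ and $(\lambda,0)=P+(1,0)$ reduce to the node. For $p$ as in Theorem~\ref{thm:defect}, the group $S$ contains $\mathcal G[2](\mathcal O_K)=\{O,(1,0)\}$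 and omits $P$, hence also $(\lambda,0)$. This is the case $m=2$ of Theorem~\ref{thm:defect}, with index $2$.

The proof has two halves. The slope $s$ is an eigenfunction of translation by the torsion point $P$, with eigenvalue $-1$ and value $0$; so if the translation preserves the type, it acts nontrivially on the residue field of $K(c)$, by $\bar s\mapsto-\bar s$. On the other hand the residue field has no room for this action, because $\bar s$ is a constant. The first half generalizes directly (Lemma~\ref{lem:faithful}). The second half used the equation of the curve. In general it is replaced by a structural bound: the residue field embeds equivariantly in the function field of $\mathcal G_k$ over a larger field of constants (Proposition~\ref{prop:mu}), and there the only automorphisms that commute with translations are translations (Proposition~\ref{prop:stable}).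

\section{Standard facts}\label{sec:facts}

\subsection*{Generic points}
Let $X$ be an integral scheme of finite type over a field $M$ and $\Omega\supseteq M$ a field. A point $c\in X(\Omega)$ is \emph{generic over $M$} if $\operatorname{Spec}\Omega$ maps to the generic point of $X$; equivalently, $\operatorname{trdeg}_MM(c)=\dim X$. Then $f\mapsto f(c)$ is an isomorphism $M(X)\to M(c)$. A smooth connected algebraic group over an algebraically closed field stays integral after any extension of the base field. This applies to $A$ and $\mathcal G_k$, and we write $M(\mathcal G_k)$ for the function field of $\mathcal G_k\otimes_kM$.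

\begin{enumerate}
\item[(D)] If $X\otimes_M\Omega$ is integral and $\Lambda\subseteq X(M)$ is Zariski dense in $X$, then $\Lambda$ is dense in $X\otimes_M\Omega$. Indeed, let $V\subseteq X$ be a nonempty affine open set and write a function on $V_\Omega$ as $\sum_j\omega_jg_j$ with $g_j\in M[V]$ and $\omega_j\in\Omega$ linearly independent over $M$; if it vanishes on $\Lambda\cap V$, so does each $g_j$, and $g_j=0$.
\end{enumerate}

\subsection*{Types}
\begin{enumerate}
\item[(QE)] ACVF eliminates quantifiers in the language of rings with the relation $\operatorname{val}x\le\operatorname{val}y$. Hence, if $M$ is a subfield of a model $\mathbb V$ and $c_1,c_2$ are tuples from $\mathbb V$, an isomorphism of valued fields $M(c_1)\to M(c_2)$ over $M$ with $c_1\mapsto c_2$ forces $c_1$ and $c_2$ to have the same type over $M$.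
\item[(Sat)] Types over small subsets of $\mathbb U$ are realized in $\mathbb U$; tuples with the same type over $K$ are conjugate under $\operatorname{Aut}(\mathbb U/K)$; every small set lies in a small $L$ with $K\preceq L\prec\mathbb U$. For small $L$ the field $k_{\mathbb U}$ has infinite transcendence degree over $k_L$, because the conditions $\operatorname{val}x\ge0$ and $\operatorname{val}P(x)=0$, for $P\in\mathcal O_L[t]$ monic, are finitely satisfiable in $L$ ($k_L$ is infinite), and this step can be repeated. Hence every integral variety over $k_L$ has a $k_{\mathbb U}$-point generic over $k_L$.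
\end{enumerate}

\subsection*{Valuations and Hensel's lemma}
A local ring $R'$ \emph{dominates} a local subring $R$ if $\mathfrak m_{R'}\cap R=\mathfrak m_R$.
\begin{enumerate}
\item[(V1)] A valuation ring of a field $F$ equals every local subring of $F$ that dominates it.
\item[(V2)] Let $M\subseteq M'$ be valued fields and let $\beta_1,\dots,\beta_n\in\mathcal O_{M'}$ have residues algebraically independent over $k_M$. Then for $P\in M[t_1,\dots,t_n]$ the value $\operatorname{val}P(\beta)$ is the minimum of the values of the coefficients of $P$: scale $P$ so that this minimum is $0$ and reduce. In particular the $\beta_j$ are algebraically independent over $M$, so $\operatorname{trdeg}_{k_M}k_{M'}\le\operatorname{trdeg}_MM'$. The resulting valuation on $M(t)$ is the \emph{Gauss valuation}; its ring is the localization of $\mathcal O_M[t]$ at the prime $\mathfrak m_M[t]$, and its value group is $\Gamma_M$.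
\item[(V3)] If $\mathbb V$ is an algebraically closed valued field, then $k_{\mathbb V}$ is algebraically closed, $\Gamma_{\mathbb V}$ is divisible and $\mathcal O_{\mathbb V}$ is henselian.
\item[(H)] Let $O$ be a henselian local ring with residue field $\kappa$. If $X$ is smooth over $O$, the reduction map $X(O)\to X(\kappa)$ is surjective. If $X$ is \'etale over $O$ it is bijective, since two sections of an \'etale morphism agree on an open set, and the only open subset of $\operatorname{Spec}O$ containing the closed point is $\operatorname{Spec}O$.
\end{enumerate}
For a scheme $X$ over a local ring $O$ with residue field $\kappa$, a local homomorphism $O\to\mathcal O_{\mathbb V}$ and $c\in X(\mathcal O_{\mathbb V})$, the \emph{reduction} $\bar c\in X_\kappa(k_{\mathbb V})$ is the restriction of $c$ to the closed point. For a group scheme, $c\mapsto\bar c$ is a homomorphism.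

\subsection*{Torsion of a semiabelian model}
Let $\mathcal G$ be a semiabelian scheme over $\mathcal O_K$ with $\mathcal G_K=A$, and let $a=\dim B$ and $r=\dim T$ be the Abelian and toric dimensions of $\mathcal G_k$, so $a+r=g$.

\begin{lemma}\label{lem:torsion}
Let $m\ge1$ be prime to $\operatorname{char}k$. For every algebraically closed field $\Omega\supseteq k$, the map $[m]$ is surjective on $\mathcal G_k(\Omega)$ and $\mathcal G_k[m](\Omega)=\mathcal G_k[m](k)$ has order $m^{2a+r}$. Reduction is an isomorphism $\mathcal G[m](\mathcal O_K)\to\mathcal G_k[m](k)$, and $\mathcal G[m](\mathcal O_K)$ has index $m^r$ in $A[m](K)$.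
\end{lemma}

\begin{proof}
On $\Omega$-points, $[m]$ is surjective with kernel of order $m^r$ on $T$ and surjective with kernel of order $m^{2a}$ on $B$. The snake lemma for $0\to T(\Omega)\to\mathcal G_k(\Omega)\to B(\Omega)\to0$ gives surjectivity and the order $m^{2a+r}$. The order is the same for $\Omega$ and for $k$, so the two groups coincide.

The integer $m$ is a unit of $\mathcal O_K$. On each fiber of $\mathcal G$ the differential of $[m]$ at the origin is multiplication by $m$, so $[m]$ is \'etale on fibers by homogeneity. It is flat by the fiberwise criterion of flatness, hence \'etale. Its pullback $\mathcal G[m]$ along the zero section is \'etale over $\mathcal O_K$, and (V3) and (H) give the isomorphism. Finally $|A[m](K)|=m^{2g}$, because $m$ is also prime to $\operatorname{char}K$, and $2g-(2a+r)=r$.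
\end{proof}

\section{The Gauss valuation of a smooth model}\label{sec:gauss}

A smooth model singles out a valuation on the function field, generalizing (V2). The base ring is not noetherian, so the usual argument for discrete valuation rings is not available; we reduce to affine space by an \'etale map.

\begin{lemma}\label{lem:gauss}
Let $O$ be a valuation ring with fraction field $M$, maximal ideal $\mathfrak m$, residue field $\kappa$ and divisible value group. Let $X\to\operatorname{Spec}O$ be smooth of relative dimension $g$ with $X_M$ and $X_\kappa$ integral. Let $\eta$ be the generic point of $X_\kappa$ and $R_\eta=\mathcal O_{X,\eta}$.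
\begin{enumerate}
\item[(i)] $R_\eta$ is a valuation ring of $M(X)$ with the value group of $O$ and residue field $\kappa(X_\kappa)$.
\item[(ii)] Suppose that $M$ is a valued subfield of a model $\mathbb V$ of ACVF with $O=M\cap\mathcal O_{\mathbb V}$, and that $c'\in X(\mathcal O_{\mathbb V})$ has reduction generic in $X_\kappa$ over $\kappa$. Then $c'$ is generic in $X_M$ over $M$, the isomorphism $f\mapsto f(c')$ from $M(X)$ to $M(c')$ carries $R_\eta$ onto $\mathcal O_{M(c')}$, and $\Gamma_{M(c')}=\Gamma_M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $\operatorname{Spec}C_0$ be an affine open neighborhood of $\eta$. By flatness $C_0\subseteq C_0\otimes_OM$, and the latter is the coordinate ring of a nonempty open subset of the integral scheme $X_M$. So $C_0$ and its localization $R_\eta$ are domains with fraction field $M(X)$. The quotient $R_\eta/\mathfrak mR_\eta$ is the local ring of the integral scheme $X_\kappa$ at its generic point, namely the field $\kappa(X_\kappa)$; this is therefore the residue field of $R_\eta$.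

By smoothness there is, near $\eta$, an \'etale morphism to $\mathbb A^g_O$. It is quasi-finite and $\dim X_\kappa=g$, so it sends $\eta$ to the generic point of $\mathbb A^g_\kappa$. The local ring of $\mathbb A^g_O$ there is the ring $V_0$ of the Gauss valuation on $M(t_1,\dots,t_g)$. Thus $R_\eta$ dominates $V_0$, the extension $M(X)/M(t)$ is finite, and $R_\eta$ is a local ring of a scheme \'etale over the normal domain $V_0$. Schemes \'etale over normal schemes are normal, with no noetherian hypothesis, so $R_\eta$ is integrally closed in $M(X)$.

Let $C$ be the integral closure of $V_0$ in $M(X)$; then $C\subseteq R_\eta$. The prime $\mathfrak q=\mathfrak m_{R_\eta}\cap C$ lies over $\mathfrak m_{V_0}$, so it is maximal. The localization of the integral closure of a valuation ring in a finite extension at a maximal ideal is a valuation ring \cite[VI, \S8.6]{Bourbaki}. So $C_{\mathfrak q}$ is a valuation ring of $M(X)$ dominated by $R_\eta$, and $R_\eta=C_{\mathfrak q}$ by (V1). Let $\Gamma\subseteq\Gamma'$ be the value groups of $V_0$ and $R_\eta$; the first is that of $O$. Since the field extension is finite, each $\gamma'\in\Gamma'$ has a multiple $n\gamma'\in\Gamma$. By divisibility $n\gamma'=n\gamma$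 with $\gamma\in\Gamma$, and $\gamma'=\gamma$ because $\Gamma'$ is torsion-free.

(ii) The morphism $c'$ sends the closed point of $\operatorname{Spec}\mathcal O_{\mathbb V}$ to $\eta$, so it induces a local homomorphism $\rho:R_\eta\to\mathcal O_{\mathbb V}$ over $O$. By (i) every nonzero element of $R_\eta$ has the form $bu$ with $0\ne b\in O$ and $u\in R_\eta^\times$. So $\rho$ is injective, and it extends to an embedding $M(X)\to\mathbb V$, which is evaluation at $c'$; thus $c'$ is generic over $M$. The ring $\{f\in M(X):f(c')\in\mathcal O_{\mathbb V}\}$ is local and dominates $R_\eta$, so it equals $R_\eta$ by (V1). The value groups agree by (i).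
\end{proof}

Applied to a semiabelian model, the lemma produces the type described after Example~\ref{ex:gm}. It shows in particular that types as in Theorem~\ref{thm:defect} exist.

\begin{lemma}\label{lem:q}
Let $\mathcal G$ be a semiabelian scheme over $\mathcal O_K$ with $\mathcal G_K=A$, and let $K\preceq L\preceq\mathbb U$.
\begin{enumerate}
\item[(i)] For each closed subset $W\subseteq\mathcal G_k\otimes k_L$, the condition ``$c\in\mathcal G(\mathcal O)$ and $\bar c\in W$'' on a point $c$ of $A$ is expressed by a formula over $L$.
\item[(ii)] There is a global type $q_{\mathcal G}$ on $A$ such that, for every $L$, the realizations of $q_{\mathcal G}|L$ in a model $\mathbb V\succeq L$ are the points $c\in\mathcal G(\mathcal O_{\mathbb V})$ with $\bar c$ generic in $\mathcal G_k$ over $k_L$. It is generically stable, and $x+q_{\mathcal G}=q_{\mathcal G}$ for all $x\in\mathcal G(\mathcal O_{\mathbb U})$.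
\item[(iii)] $\mathcal G(\mathcal O_{\mathbb U})$ is Zariski dense in $A_{\mathbb U}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Cover $\mathcal G$ by finitely many affine opens $\operatorname{Spec}C$, with $C$ generated over $\mathcal O_K$ by $b_1,\dots,b_n$. An $\mathcal O_{\mathbb V}$-point of $\mathcal G$ factors through any chart containing the image of the closed point. A point $c\in A(\mathbb V)$ lies in $(\operatorname{Spec}C)(\mathcal O_{\mathbb V})$ if and only if it lies in the open set $\operatorname{Spec}(C\otimes K)$ and $\operatorname{val}b_j(c)\ge0$ for all $j$, and then $\bar c$ has coordinates $\overline{b_j(c)}$. If $W$ is cut out in this chart by the reductions of $P_1,\dots,P_e\in\mathcal O_L[t_1,\dots,t_n]$, then $\bar c\in W$ if and only if $\operatorname{val}P_\nu(b(c))>0$ for all $\nu$.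

(ii) By (i) the condition ``$c\in\mathcal G(\mathcal O)$, and $\bar c\notin W$ for every proper closed $W\subseteq\mathcal G_k\otimes k_L$'' is a set $\Sigma_L$ of formulas over $L$. It is consistent: in a sufficiently saturated extension $\mathbb V$ take a point of $\mathcal G_k(k_{\mathbb V})$ generic over $k_L$ and lift it by (H). Apply Lemma~\ref{lem:gauss} to $O=\mathcal O_L$ and $X=\mathcal G\otimes\mathcal O_L$. For two realizations $c_1,c_2$ of $\Sigma_L$ the composite $L(c_1)\cong L(A)\cong L(c_2)$ respects the valuation rings, so by (QE) $\Sigma_L$ has a unique completion. Let $q_{\mathcal G}$ be the completion of $\Sigma_{\mathbb U}$. Then $q_{\mathcal G}|L$ contains $\Sigma_L$, so it is the completion of $\Sigma_L$. An automorphism of $\mathbb U$ over $K$ permutes the sets $W$, so it fixes $q_{\mathcal G}$. For $c\models q_{\mathcal G}|L$ we have $\Gamma_{L(c)}=\Gamma_L$ by Lemma~\ref{lem:gauss}(ii), which is generic stability. If $c\models q_{\mathcal G}$ and $x\in\mathcal G(\mathcal O_{\mathbb U})$, then $c+x$ has reduction $\bar c+\bar x$, which is generic over $k_{\mathbb U}$ because translation by $\bar x$ is an automorphism of $\mathcal G_k\otimes k_{\mathbb U}$.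

(iii) A proper closed subset of $A_{\mathbb U}$ is defined over some small $L$. A realization of $q_{\mathcal G}|L$ in $\mathbb U$ lies in $\mathcal G(\mathcal O_{\mathbb U})$ and is generic in $A$ over $L$ by Lemma~\ref{lem:gauss}(ii), so it avoids that subset.
\end{proof}

\section{The residue field of the type}\label{sec:residue}

In this section and in Section~\ref{sec:count}, $A$, $\mathcal G$, $p$ and $S$ are as in Theorem~\ref{thm:defect}.

\subsection*{The valuation $w$}

First, $p$ is concentrated on no proper closed subset of $A_{\mathbb U}$. The closed subsets on which $p$ is concentrated are stable under finite intersections, so by noetherianity there is a smallest one, $Z_p\ne\emptyset$. For $x\in\mathcal G(\mathcal O_{\mathbb U})$ we have $x+Z_p=Z_{x+p}=Z_p$. So $Z_p$ contains $z+\mathcal G(\mathcal O_{\mathbb U})$ for any $z\in Z_p(\mathbb U)$, and $Z_p=A_{\mathbb U}$ by Lemma~\ref{lem:q}(iii).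

Hence $c\models p|K$ is generic in $A$ over $K$. Put $F=K(A)$ and
\[
w(f)=\operatorname{val}f(c)\qquad(f\in F,\ c\models p|K).
\]
By the hypothesis on values, $w$ is a valuation on $F$ extending that of $K$ with value group $\Gamma_K$. It depends only on $p|K$, since for $f\neq0$ the formula $\operatorname{val}f(x)=\operatorname{val}b$ belongs to $p|K$ for a suitable $b\in K^\times$. Let $\mathcal O_w$ be its ring and $k_w$ its residue field. By (V2),
\begin{equation}\label{eq:trdeg}
\operatorname{trdeg}_kk_w\le g.
\end{equation}

For $x\in A(K)$ let $\tau_x$ be the $K$-automorphism of $F$ given by $(\tau_xf)(y)=f(y+x)$. The set $S$ is a subgroup of $A(K)$, and it contains $\mathcal G(\mathcal O_K)$ because $x+p=p$ with $x\in A(K)$ implies $x+(p|K)=p|K$. If $x\in S$ then $c+x\models p|K$, so $w(\tau_xf)=\operatorname{val}f(c+x)=w(f)$, and $\tau_x$ induces an automorphism $\bar\tau_x$ of $k_w$ over $k$. The map $x\mapsto\bar\tau_x$ is a homomorphism $S\to\operatorname{Aut}(k_w/k)$; in particular the $\bar\tau_x$ commute.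

\subsection*{Torsion acts faithfully}

\begin{lemma}\label{lem:faithful}
If $x\in S$ has finite order prime to $\operatorname{char}k$ and $\bar\tau_x=\mathrm{id}$, then $x=0$.
\end{lemma}

\begin{proof}
Suppose $x\ne0$. Replacing $x$ by a multiple, we may assume that it has prime order $\ell\ne\operatorname{char}k$. The $K$-linear operator $\tau_x$ on $F$ is not the identity and is annihilated by $t^\ell-1$, which splits over $K$ into distinct linear factors. So $F$ is the sum of the eigenspaces of $\tau_x$, and there are $z\in F^\times$ and $\zeta\in K$ with $\zeta^\ell=1$, $\zeta\ne1$ and $\tau_xz=\zeta z$. Since $w(z)\in\Gamma_K$, we may multiply $z$ by an element of $K^\times$ so that $w(z)=0$. Then $\bar z\ne0$ and $\bar\tau_x\bar z=\bar\zeta\bar z$. Finally $\bar\zeta\ne1$, because $1-\zeta$ divides the unit $\ell=\prod_{j=1}^{\ell-1}(1-\zeta^j)$ in $\mathcal O_K$. So $\bar\tau_x\ne\mathrm{id}$.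
\end{proof}

\begin{remark}\label{rem:faithful}
Both hypotheses are visible on $\mathbb G_m$, where $F=K(t)$ and $\tau_\zeta t=\zeta t$. For the type $p_0$ of Example~\ref{ex:gm}(iii) the eigenfunction $t$ cannot be scaled to value $0$; the residue field is $k$, and all roots of unity act trivially on it. For the type $q$ of Example~\ref{ex:gm}(i) with $\operatorname{char}K=0$ and $\operatorname{char}k=\ell$, an $\ell$-th root of unity has residue $1$ and acts trivially on the residue field $k(\bar t)$.
\end{remark}

\subsection*{Independence from the residue field}

We want to compare $w$ with the Gauss valuation of $\mathcal G$, and for this we need a point $c'$ of $\mathcal G$ whose reduction is generic over the residue field of $K(c)$. Choosing $c$ first and $c'$ second gives this at once, but then we do not know the type of $c+c'$. Choosing $c'$ first and then $c\models p|L$ with $c'$ defined over $L$ gives $c+c'\models p|L$, and genericity of $\bar c'$ over $k_{K(c)}$ has to be proved. This is the only place in the proof of Theorem~\ref{thm:defect} where the $K$-invariance of $p$ is used.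

\begin{lemma}\label{lem:indep}
Let $L$ be small with $K\preceq L\prec\mathbb U$ and let $c\models p|L$. If $\beta_1,\dots,\beta_n\in\mathcal O_L$ have residues algebraically independent over $k$, then these residues are algebraically independent over $k_{K(c)}$.
\end{lemma}

\begin{proof}
Otherwise, lifting the coefficients of a relation along $\mathcal O_w\cong\mathcal O_{K(c)}$, we find finitely many $a_\alpha\in\mathcal O_w$, not all of positive value, such that the formula
\[
\varphi(x,\beta):\quad\operatorname{val}\Bigl(\sum_\alpha a_\alpha(x)\beta^\alpha\Bigr)>0
\]
belongs to $p|L$. Let $\beta'\in\mathcal O_{\mathbb U}^n$ be any tuple with residues algebraically independent over $k$. By (V2) both $K(\beta)$ and $K(\beta')$ carry the Gauss valuation, so $\beta'$ and $\beta$ have the same type over $K$ by (QE) and are conjugate under $\operatorname{Aut}(\mathbb U/K)$ by (Sat). As $p$ is $K$-invariant, $\varphi(x,\beta')\in p$.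

Let $c^*\models p$ in some $\mathbb U^*\succ\mathbb U$. The polynomial $\Pi=\sum_\alpha\overline{a_\alpha(c^*)}\,t^\alpha$ over $k_{\mathbb U^*}$ is nonzero, since $c^*\models p|K$. By the above it vanishes at every $n$-tuple from $k_{\mathbb U}$ that is algebraically independent over $k$. We construct such a tuple at which it does not vanish. Suppose $b_1,\dots,b_{j-1}\in k_{\mathbb U}$ are independent over $k$ and $\Pi(b_1,\dots,b_{j-1},t_j,\dots,t_n)\ne0$. Regard this as a polynomial in $t_{j+1},\dots,t_n$ with coefficients in $k_{\mathbb U^*}[t_j]$. One coefficient is nonzero and has finitely many roots, while by (Sat) infinitely many elements of $k_{\mathbb U}$ are transcendental over $k(b_1,\dots,b_{j-1})$. Choose $b_j$ among them and not a root. After $n$ steps $\Pi(b)\ne0$, a contradiction.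
\end{proof}

\subsection*{The comparison map}

For a commutative algebraic group $G$, integral over a field $M$, and $h\in G(M)$, let $T_h$ be the $M$-automorphism of $M(G)$ given by $(T_h\phi)(y)=\phi(y+h)$. Then $T_{h+h'}=T_hT_{h'}$, and $T_h$ is compatible with extension of the base field.

The idea is to evaluate $f\in F$ at the sum $c+c'$, which realizes $p|K$ again, and to regard $c$ as a constant and $c'$ as the variable. The value of $f$ is then computed by the Gauss valuation of $\mathcal G$ over $\mathcal O_{K(c)}$.

\begin{proposition}\label{prop:mu}
There are a field $\kappa\supseteq k$ and an embedding of fields $\mu:k_w\to\kappa(\mathcal G_k)$ over $k$ such that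
\begin{equation}\label{eq:equiv}
T_{\bar x}\circ\mu=\mu\circ\bar\tau_x\qquad\text{for all }x\in\mathcal G(\mathcal O_K).
\end{equation}
\end{proposition}

\begin{proof}
By (Sat) and (H) choose $c'\in\mathcal G(\mathcal O_{\mathbb U})$ with $\bar c'$ generic in $\mathcal G_k$ over $k$. Choose a small $L$ with $K\preceq L\prec\mathbb U$ containing the coordinates of $c'$ in an affine chart of $\mathcal G$, so that $c'\in\mathcal G(\mathcal O_L)$. Choose $c\models p|L$ in $\mathbb U$, and put $M=K(c)$, $O=\mathcal O_M$, $\kappa=k_M$. Two facts hold.
\begin{itemize}
\item $c+c'\models p|L$, because $c'+p=p$ and $c'\in A(L)$.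
\item $\bar c'$ is generic in $\mathcal G_k$ over $\kappa$. Indeed $k(\bar c')\subseteq k_L$ has a transcendence basis of $g$ elements over $k$; lift it to $\mathcal O_L$ and apply Lemma~\ref{lem:indep} to get $\operatorname{trdeg}_\kappa\kappa(\bar c')=g$.
\end{itemize}
The value group of $O$ is $\Gamma_K$, which is divisible; this is the second use of the hypothesis on values. The fibers $A_M$ and $\mathcal G_k\otimes\kappa$ of $X=\mathcal G\otimes O$ are integral. By Lemma~\ref{lem:gauss}, $c'$ is generic in $A$ over $M$, and the local ring $R_\eta$ of $X$ at the generic point $\eta$ of $\mathcal G_k\otimes\kappa$ is the ring of the valuation $\Phi\mapsto\operatorname{val}\Phi(c')$ on $M(A)$, with residue field $\kappa(\mathcal G_k)$.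

For $f\in F\subseteq M(A)$ put $\Phi_f=T_cf$, that is, $\Phi_f(y)=f(c+y)$. The map $f\mapsto\Phi_f$ is an embedding of fields over $K$, and $\operatorname{val}\Phi_f(c')=\operatorname{val}f(c+c')=w(f)$ since $c+c'\models p|K$. So it restricts to a local homomorphism $\mathcal O_w\to R_\eta$, and $\mu$ is the induced map on residue fields.

Let $x\in\mathcal G(\mathcal O_K)$. Translation by $x$ is an automorphism of $X$ over $O$ that restricts to translation by $\bar x$ on the closed fiber. It fixes $\eta$, so $T_x$ preserves $R_\eta$ and induces $T_{\bar x}$ on $\kappa(\mathcal G_k)$. Since $T_x\Phi_f=T_xT_cf=T_cT_xf=\Phi_{\tau_xf}$, passing to residues gives \eqref{eq:equiv}.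
\end{proof}

The field $\kappa$ is isomorphic to $k_w$, but the constants $\kappa$ and the image $\mu(k_w)$ are different subfields of $\kappa(\mathcal G_k)$: under evaluation at $c'$ they are the residue fields of $K(c)$ and of $K(c+c')$ inside that of $K(c,c')$. For $p=q_{\mathcal G}$ one has $k_w=k(\mathcal G_k)$, $\kappa=k(\bar c)$ and $\mu(\phi)(y)=\phi(\bar c+y)$.

\section{Translation-stable subfields}\label{sec:stable}

Proposition~\ref{prop:mu} places $k_w$ inside the function field of a commutative group, as a subfield stable under many translations. We need to know which automorphisms of such a subfield commute with those translations. The case of $\mathbb G_m$ can be done by hand.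

\begin{example}\label{ex:lur}
Let $k'$ be algebraically closed, $\Lambda\subseteq k'^\times$ an infinite subgroup, and $k'\subsetneq E\subseteq k'(t)$ a field stable under $T_z:t\mapsto zt$ for $z\in\Lambda$. We claim that $E=k'(t^n)$ for some $n\ge1$. By L\"uroth's theorem $E=k'(\phi)$, and $\phi(zt)=\gamma_z(\phi(t))$ for a M\"obius transformation $\gamma_z$. So scaling by $z$ permutes the fibers of $\phi:\mathbb P^1\to\mathbb P^1$ and preserves the fibers through $0$ and through $\infty$. These are finite and $\Lambda$-stable, hence contained in $\{0,\infty\}$. Normalize $\phi(\infty)=\infty$. If also $\phi(0)=\infty$, then $\phi=\sum_{j=-e}^na_jt^j$ with $e,n\ge1$ and $a_{-e}a_n\ne0$, and $\gamma_z$ fixes $\infty$, so $\phi(zt)=\alpha\phi(t)+\beta$. Comparing the extreme coefficients gives $z^n=\alpha=z^{-e}$, which cannot hold for all $z$ in an infinite group. So we can normalize $\phi(0)=0$; then $\phi$ is a polynomial whose only zero is $0$, and $E=k'(s)$ with $s=t^n$.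

Let $\sigma\in\operatorname{Aut}(E/k')$ commute with all $T_z$, and pick $z\in\Lambda$ such that $\xi=z^n$ satisfies $\xi^2\ne1$. The M\"obius transformation $\sigma$ permutes the fixed points $0,\infty$ of $s\mapsto\xi s$. It cannot exchange them, since $s\mapsto b/s$ commutes with $s\mapsto\xi s$ only if $\xi^2=1$. So $\sigma(s)=bs$, and $\sigma=T_h|_E$ for any $h$ with $h^n=b$. For $m$ prime to the characteristic, exactly $m$ such $\sigma$ satisfy $\sigma^m=\mathrm{id}$, whatever $n$ is. There is no room for a faithful action of $(\mathbb Z/m)^2$, the $m$-torsion of an elliptic curve, when $m>1$.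
\end{example}

In general we do not describe $E$. Instead we show directly that a point with the same $E$-coordinates as ``$\sigma$ of the generic point'' differs from the generic point by the required translation.

\begin{proposition}\label{prop:stable}
Let $k'\subseteq\Omega$ be algebraically closed fields and $G$ a connected smooth commutative algebraic group over $k'$ such that $G(\Omega)$ contains a point $y$ generic over $k'$. Let $\Lambda\subseteq G(k')$ be a Zariski dense subgroup and $E$ a field with $k'\subseteq E\subseteq k'(G)$ and $T_xE\subseteq E$ for all $x\in\Lambda$. Let $N=\{h\in G(\Omega):T_h|_E=\mathrm{id}\}$, where $T_h$ acts on $\Omega(G)\supseteq k'(G)\supseteq E$.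
\begin{enumerate}
\item[(i)] $N$ is a closed subgroup of $G_\Omega$, defined over $k'$.
\item[(ii)] If $\sigma\in\operatorname{Aut}(E/k')$ commutes with $T_x|_E$ for all $x\in\Lambda$, there is $h_\sigma\in G(\Omega)$, unique modulo $N$, with $T_{h_\sigma}|_E=\sigma$. On any group of such $\sigma$, the map $\sigma\mapsto h_\sigma+N$ is an injective homomorphism to $G(\Omega)/N$.
\item[(iii)] If $N$ is finite, then $\operatorname{trdeg}_{k'}E=\dim G$.
\end{enumerate}
\end{proposition}

\begin{proof}
A subextension of a finitely generated field extension is finitely generated, so $E=k'(f_1,\dots,f_s)$. Write $f=(f_1,\dots,f_s)$. Two $k'$-embeddings of $E$ agree as soon as they agree on the $f_i$.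

(i) $N$ is a subgroup, since $T_{h+h'}=T_hT_{h'}$ and $T_{-h}$ is the inverse of $T_h$ on $\Omega(G)$. Let $U\subseteq G$ be a dense open subset on which all $f_i$ are regular. For $h\in G(\Omega)$ the functions $f_i$ and $T_hf_i$ are regular on the dense open subset $U\cap(U-h)$ of $G_\Omega$. So $h\notin N$ if and only if there is $v\in G(\Omega)$ with $v\in U$, $v+h\in U$ and $f_i(v+h)\ne f_i(v)$ for some $i$. The pairs $(h,v)$ with this property are the $\Omega$-points of an open subset of $G\times G$ defined over $k'$, and the first projection $G\times G\to G$ is open. So the complement of $N$ is open and defined over $k'$.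

\smallskip
\emph{Key step.} Let $\sigma$ be as in (ii), let $U\subseteq G$ be a dense open subset on which all $f_i$ and $\sigma f_i$ are regular, and let $u\in U(\Omega)$ satisfy $f(u)=(\sigma f)(y)$. We claim that $T_{u-y}|_E=\sigma$.

Let $x\in\Lambda$ with $u+x\in U$. As $T_xf_i\in E$, we can write $T_xf_i=P_i(f)/Q(f)$ with polynomials $P_i,Q$ over $k'$ and $Q(f)\ne0$. Applying $\sigma$, which commutes with $T_x$, gives $T_x\sigma f_i=P_i(\sigma f)/Q(\sigma f)$ with $Q(\sigma f)\ne0$. Evaluation at $y$ is a field embedding $k'(G)\to\Omega$, and $y+x$ is generic over $k'$, hence in $U$. Using $(\sigma f)(y)=f(u)$ we obtain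
\[
Q(f(u))\ne0,\qquad(\sigma f_i)(y+x)=P_i(f(u))/Q(f(u)).
\]
On the other hand $Q(f)\cdot T_xf_i=P_i(f)$ is an identity of regular functions on $U\cap(U-x)$, which contains $u$, so $Q(f(u))\,f_i(u+x)=P_i(f(u))$. Therefore
\[
f_i(u+x)=(\sigma f_i)(y+x)\qquad\text{for all }x\in\Lambda\cap(U-u).
\]
By (D), $\Lambda$ is dense in the irreducible variety $G_\Omega$, so $\Lambda\cap(U-u)$ is dense too, and it lies in the open set $(U-u)\cap(U-y)$ on which $T_uf_i$ and $T_y\sigma f_i$ are regular. Hence $T_uf_i=T_y\sigma f_i$ in $\Omega(G)$. Applying $T_{-y}$ gives $T_{u-y}f_i=\sigma f_i$, which proves the claim.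

\smallskip
(ii) With $U$ as in the key step, let $Y\subseteq\mathbb A^s_{k'}$ be the closure of $f(U)$, so that $k'(Y)\cong E$ with the coordinates corresponding to the $f_i$. The composite of $\sigma$ with evaluation at $y$ is a $k'$-embedding $E\to\Omega$ sending $f_i$ to $(\sigma f_i)(y)$, so $(\sigma f)(y)$ is a point of $Y$ generic over $k'$. By Chevalley's theorem $f(U)$ contains a dense open subset of $Y$, so $(\sigma f)(y)=f(u)$ for some $u\in U(\Omega)$. Put $h_\sigma=u-y$. If $T_h$ and $T_{h'}$ agree on $E$, applying $T_{-h'}$ gives $h-h'\in N$; this is uniqueness. If $h_\sigma\in N$ then $\sigma=\mathrm{id}$. Finally, since $\sigma'f_i\in E$, we have $T_{h_\sigma+h_{\sigma'}}f_i=T_{h_\sigma}(\sigma'f_i)=\sigma\sigma'f_i$, so $h_{\sigma\sigma'}\equiv h_\sigma+h_{\sigma'}$ modulo $N$.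

(iii) The key step with $\sigma=\mathrm{id}$ shows that every $u\in U(\Omega)$ with $f(u)=f(y)$ lies in $y+N$. So the fiber of $f:U\to Y$ over the generic point $f(y)$ has finitely many $\Omega$-points. Its dimension is $\dim G-\dim Y$, so $\operatorname{trdeg}_{k'}E=\dim Y=\dim G$.
\end{proof}

\section{Counting torsion: proof of Theorem~\ref{thm:defect}}\label{sec:count}

Let $\kappa$ and $\mu$ be as in Proposition~\ref{prop:mu}. Let $k'$ be an algebraic closure of $\kappa$, $G=\mathcal G_k\otimes_kk'$, and $\Omega$ an algebraically closed field containing $k'(G)$, so that $G(\Omega)$ has a point generic over $k'$. Let $\Lambda=\mathcal G_k(k)$, which is dense in $G$ by (D), and let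
\[
E=k'(\mu(k_w))\subseteq k'(G).
\]
By (H) each element of $\Lambda$ is $\bar x$ for some $x\in\mathcal G(\mathcal O_K)$. By \eqref{eq:equiv}, $T_{\bar x}$ maps $\mu(k_w)$ onto itself, and it is $k'$-linear, so it preserves $E$. Proposition~\ref{prop:stable} applies; let $N\subseteq G(\Omega)$ be as there.

We want to apply part (ii) of that proposition to the automorphisms $\bar\tau_x$ for $x\in S$. If $x\notin\mathcal G(\mathcal O_K)$, it has no reduction in $\mathcal G_k$, and $\bar\tau_x$ acts only on $\mu(k_w)\cong k_w$. To extend it $k'$-linearly to $E$ we need $k'$ and $\mu(k_w)$ to be linearly disjoint over $k$. This will come from a dimension count, which in turn comes from the finiteness of $N$.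

\subsection*{Step 1: $N$ is finite}
Suppose not. Then the identity component $N^0$ of the closed subgroup $N$, with its reduced structure, is a connected smooth subgroup of $G_\Omega$ of positive dimension. Fix a prime $\ell\ne\operatorname{char}k$. We claim that $N^0$ contains a point of order $\ell$; this is where it matters that $\mathcal G_k$ is semiabelian. If $N^0\cap T_\Omega$ has positive dimension, its reduced identity component is a nontrivial connected smooth subgroup of a torus, hence a nontrivial torus, and has a point of order $\ell$. Otherwise $N^0\to B_\Omega$ has finite kernel. It is then finite over a dense open subset of its closed image, and by translation finite over the whole image. So $N^0$ is proper, hence a nonzero Abelian variety, and again has a point of order $\ell$.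

Let $h\in N$ have order $\ell$. By Lemma~\ref{lem:torsion}, $h\in\mathcal G_k[\ell](k)$ and $h=\bar x$ for some $0\ne x\in\mathcal G[\ell](\mathcal O_K)\subseteq S$. By \eqref{eq:equiv} and $h\in N$ we get $\mu\bar\tau_x=T_h\mu=\mu$, so $\bar\tau_x=\mathrm{id}$. This contradicts Lemma~\ref{lem:faithful}.

\subsection*{Step 2: $E$ is the fraction field of $k'\otimes_kk_w$}
By Step 1 and Proposition~\ref{prop:stable}(iii), $\operatorname{trdeg}_{k'}E=g$. Let $t$ be a transcendence basis of $k_w$ over $k$; it has at most $g$ elements by \eqref{eq:trdeg}. As $E$ is algebraic over $k'(\mu(t))$, the tuple $t$ has exactly $g$ elements and $\mu(t)$ is algebraically independent over $k'$.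

The ring $D=k'\otimes_kk_w$ is a domain because $k$ is algebraically closed. Let $\theta:D\to E$ be given by $b\otimes\phi\mapsto b\,\mu(\phi)$. It is injective on the subring $k'[t]=k'\otimes_kk[t]$ by the previous paragraph. Suppose $0\ne d\in\ker\theta$. The ring $D$ is generated by $k'$ and $k_w$, so $d$ is algebraic over $\operatorname{Frac}k'[t]$. Clearing denominators and dividing by a power of $d$ in the domain $D$, we get a relation $\sum_ja_jd^j=0$ with $a_j\in k'[t]$ and $a_0\ne0$. Applying $\theta$ gives $\theta(a_0)=0$, a contradiction. So $\theta$ is injective, and it identifies $\operatorname{Frac}D$ with $E$.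

\subsection*{Step 3: $S$ acts on $E$ by translations}
For $x\in S$ the automorphism $\mathrm{id}\otimes\bar\tau_x$ of $D$ extends to $\sigma_x\in\operatorname{Aut}(E/k')$ with $\sigma_x\mu=\mu\bar\tau_x$, and $x\mapsto\sigma_x$ is a homomorphism. For $x'\in\mathcal G(\mathcal O_K)$ the maps $T_{\bar x'}|_E$ and $\sigma_{x'}$ are $k'$-linear and agree on $\mu(k_w)$ by \eqref{eq:equiv}, so they are equal. As $S$ is commutative, each $\sigma_x$ commutes with all $\sigma_{x'}$, that is, with $T_z|_E$ for all $z\in\Lambda$. Proposition~\ref{prop:stable}(ii) embeds the group $\{\sigma_x:x\in S\}$ in $G(\Omega)/N$.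

\subsection*{Step 4: the count}
Let $m$ be prime to $\operatorname{char}k$ and $S_m=S\cap A[m](K)$. If $x\in S_m$ and $\sigma_x=\mathrm{id}$, then $\bar\tau_x=\mathrm{id}$ and $x=0$ by Lemma~\ref{lem:faithful}. So $S_m$ embeds in the $m$-torsion of $G(\Omega)/N$. By Lemma~\ref{lem:torsion}, $[m]$ is surjective on $G(\Omega)$ with kernel of order $m^{2a+r}$. Hence the group $\{h\in G(\Omega):mh\in N\}$ has $|N|\,m^{2a+r}$ elements; it contains $N$, and its quotient by $N$ is the $m$-torsion of $G(\Omega)/N$. Therefore $|S_m|\le m^{2a+r}$. But $S_m$ contains $\mathcal G[m](\mathcal O_K)$, which has order $m^{2a+r}$ and index $m^r$ in $A[m](K)$ by Lemma~\ref{lem:torsion}. So $S_m=\mathcal G[m](\mathcal O_K)$, and Theorem~\ref{thm:defect} is proved. \qed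

\section{A semiabelian model over a noetherian normal subring}\label{sec:model}

The ring $\mathcal O_K$ has a nontrivial divisible value group, so it is not noetherian, while the extension theorem for homomorphisms of semiabelian schemes and the connectedness theorem used below are stated over noetherian bases. We therefore build the model over a finitely generated normal subring. Compactified moduli are available for principally polarized Abelian varieties, so we first realize $A$ as a factor of one, and split it off afterwards.

\begin{proposition}\label{prop:model}
There are a normal domain $R\subseteq\mathcal O_K$, finitely generated over $\mathbb Z$, and a semiabelian scheme $\mathcal G_R$ over $R$ with $\mathcal G_R\otimes_RK\cong A$. Consequently $\mathcal G=\mathcal G_R\otimes_R\mathcal O_K$ is a semiabelian scheme over $\mathcal O_K$ with $\mathcal G_K\cong A$.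
\end{proposition}

\begin{proof}
\emph{A moduli point.} By Zarhin's trick \cite[IX.1.1]{MB}, $A'=(A\times A^\vee)^4$ has a principal polarization. Let $\mathcal M$ be the moduli stack of principally polarized Abelian schemes of relative dimension $8g$ and $\overline{\mathcal M}$ a toroidal compactification. This is a Deligne--Mumford stack, proper over $\mathbb Z$, carrying a semiabelian scheme that extends the universal Abelian scheme over $\mathcal M$ \cite[Thm.~IV.5.7]{FC}. The polarized variety $A'$ is a $K$-point of $\overline{\mathcal M}$. The diagonal of $\overline{\mathcal M}$ is proper and unramified, hence finite, so fiber products of schemes over $\overline{\mathcal M}$ are schemes.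

\emph{Extension over $\mathcal O_K$.} By Chow's lemma \cite[16.6.1]{LMB} there is a proper surjective morphism $X'\to\overline{\mathcal M}$ from a scheme $X'$, which is then proper over $\mathbb Z$. The fiber of $X'$ over our $K$-point is nonempty and of finite type over the algebraically closed field $K$, so the point lifts to $X'(K)$. By the valuative criterion it extends to $X'(\mathcal O_K)$, and we obtain $\operatorname{Spec}\mathcal O_K\to\overline{\mathcal M}$. Let $U_1\to\overline{\mathcal M}$ be an \'etale atlas, with $U_1$ a scheme. Its pullback to $\operatorname{Spec}\mathcal O_K$ is \'etale and surjective, has a $k$-point since $k$ is algebraically closed, and so has a section by (H). This lifts our point to $U_1(\mathcal O_K)$. It factors through any affine open $\operatorname{Spec}Q\subseteq U_1$ containing the image of the closed point, and $Q$ is of finite type over $\mathbb Z$. Let $R_0\subseteq\mathcal O_K$ be the image of $Q$. Pulling back the semiabelian scheme gives a semiabelian scheme $G_0$ over $R_0$ with $G_0\otimes K\cong A'$.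

\emph{Extending the projector.} Let $\varepsilon\in\operatorname{End}(A')$ be the idempotent that projects onto one factor $A$. As an endomorphism of $G_0\otimes K$, it is defined over a subfield of $K$ generated over $\operatorname{Frac}R_0$ by finitely many nonzero elements. For each of them, adjoin to $R_0$ the element or its inverse, whichever lies in $\mathcal O_K$, and let $R$ be the normalization of the resulting ring. It is finite over that ring, which is of finite type over $\mathbb Z$, and it lies in the integrally closed ring $\mathcal O_K$. Put $G_R=G_0\otimes R$. The endomorphism $\varepsilon$ is defined over $\operatorname{Frac}R$, hence over a dense open subset of $\operatorname{Spec}R$. Over a noetherian normal base, a homomorphism of semiabelian schemes defined over a dense open subset extends \cite[Prop.~I.2.7]{FC}. So $\varepsilon$ extends to an endomorphism of $G_R$. It is idempotent: $G_R$ is smooth over the domain $R$, hence reduced with dense generic fiber, it is separated, and $\varepsilon^2=\varepsilon$ on the generic fiber.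

\emph{Splitting off $A$.} Put $\mathcal G_R=\ker(1-\varepsilon)$, a closed subgroup scheme of $G_R$, so separated, commutative and of finite type. Since $(1-\varepsilon)\varepsilon=0$, the map $\varepsilon$ is a retraction $G_R\to\mathcal G_R$. Let $C$ be an $R$-algebra, $I\subseteq C$ an ideal of square zero and $\xi\in\mathcal G_R(C/I)$. Lift $\xi$ to $\tilde\xi\in G_R(C)$ by smoothness of $G_R$; then $\varepsilon\tilde\xi\in\mathcal G_R(C)$ lifts $\varepsilon\xi=\xi$. So $\mathcal G_R$ is smooth by the infinitesimal criterion. Each fiber $\mathcal G_s$ is a quotient of the fiber $G_s$ via $\varepsilon$. If $T_s\subseteq G_s$ is the torus with Abelian quotient, then $\varepsilon(T_s)$ is a torus and $\mathcal G_s/\varepsilon(T_s)$ is a quotient of $G_s/T_s$, hence an Abelian variety. So $\mathcal G_R$ is semiabelian, and $\mathcal G_R\otimes K=\ker(1-\varepsilon)=A$ in $A'$.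
\end{proof}

Once the closed fiber is known to be proper, we must still show that the family is proper. Proper fibers do not suffice in general: over a discrete valuation ring, the constant group $\mathbb Z/2$ with the nonidentity point of the closed fiber removed is a smooth separated group scheme with proper fibers that is not proper. What rules this out is the connectedness of the generic fiber, transported to the closed fiber of a compactification.

\begin{proposition}\label{prop:proper}
Let $R$, $\mathcal G_R$ and $\mathcal G$ be as in Proposition~\ref{prop:model}. If $\mathcal G_k$ is an Abelian variety, then $\mathcal G$ is an integral Abelian scheme over $\mathcal O_K$.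
\end{proposition}

\begin{proof}
Let $s\in\operatorname{Spec}R$ be the image of the closed point of $\operatorname{Spec}\mathcal O_K$ and $R_s$ the local ring at $s$, a noetherian normal local domain with fraction field $M=\operatorname{Frac}R$. The map $R\to\mathcal O_K$ factors through $R_s$. Put $H=\mathcal G_R\otimes_RR_s$, so $\mathcal G=H\otimes_{R_s}\mathcal O_K$. Properness descends along field extensions. So the closed fiber $H_s$ is proper, its base change to $k$ being $\mathcal G_k$, and the generic fiber $H_M$ is an Abelian variety, its base change to $K$ being $A$. As $H$ is flat over the domain $R_s$ with integral generic fiber, it is integral.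

By Nagata's compactification theorem, $H$, being separated and of finite type over a noetherian ring, is an open subscheme of a proper $R_s$-scheme $P$. Replacing $P$ by the closure of $H$ with its reduced structure, we may assume $P$ integral. Then $P_M$ is integral, and $H_M$ is nonempty, open in $P_M$, and closed because it is proper over $M$; so $P_M=H_M$. The ring $H^0(P,\mathcal O_P)$ is a finite $R_s$-algebra by properness, and since $P$ is integral it embeds in $H^0(H_M,\mathcal O)=M$. By normality it equals $R_s$. Zariski's connectedness theorem \cite[4.3.2]{EGA} states that a proper morphism $\pi:P\to Y$ of noetherian schemes with $\pi_*\mathcal O_P=\mathcal O_Y$ has connected fibers; so $P_s$ is connected. The subset $H_s$ contains the identity, is open in $P_s$, and is closed because it is proper. So $H_s=P_s$. The image of the closed set $P\setminus H$ in $\operatorname{Spec}R_s$ is closed and misses the closed point, hence is empty. Thus $H=P$ is proper over $R_s$, and $\mathcal G$ is proper over $\mathcal O_K$.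

The fibers of the semiabelian scheme $\mathcal G$ are geometrically connected, so $\mathcal G$ is an Abelian scheme. It is flat over the domain $\mathcal O_K$ with integral generic fiber $A$, hence integral.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:equiv}}\label{sec:final}

We prove the implications of Theorem~\ref{thm:equiv} in the order (b)$\Rightarrow$(c)$\Rightarrow$(a)$\Rightarrow$(b), and obtain Theorem~\ref{thm:main} on the way.

\subsection*{(b) implies (c)}
Let $p$ be the generic type of $A$. It is $K$-invariant and fixed by all translations. Let $c\models p|K$ and let $V\subseteq A$ be an affine open subvariety over $K$ containing $c$, so that $p$ is concentrated on $V$. A function $f\in K(A)$ defined and nonzero at $c$ can be written $f=f_1/f_2$ with $f_i\in K[V]$ and $f_1(c)f_2(c)\ne0$. Definition~\ref{def:gs} with $L=K$ gives $\operatorname{val}f_i(c)\in\Gamma_K$, so $\operatorname{val}f(c)\in\Gamma_K$.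

\subsection*{(c) implies (a), with $\mathcal A$ integral}
Let $\mathcal G$ be the model of Proposition~\ref{prop:model}. A type $p$ as in (c) satisfies the hypotheses of Theorem~\ref{thm:defect}, with $S=A(K)$. For a prime $\ell\ne\operatorname{char}k$ the theorem gives $A[\ell](K)=\mathcal G[\ell](\mathcal O_K)$, so $\ell^r=1$ and $r=0$. Thus $\mathcal G_k$ is an Abelian variety, and $\mathcal A=\mathcal G$ is an integral Abelian scheme by Proposition~\ref{prop:proper}. Together with the previous implication this proves Theorem~\ref{thm:main}. \qed

\subsection*{(a) implies (b)}
Let $\mathcal A$ be an Abelian scheme over $\mathcal O_K$ with $\mathcal A_K=A$. It is commutative, because it is separated and its commutative generic fiber is schematically dense by flatness, and its fibers are Abelian varieties. So it is a semiabelian scheme, and Lemma~\ref{lem:q} gives a generically stable type $q=q_{\mathcal A}$ fixed by translation by $\mathcal A(\mathcal O_{\mathbb U})$. By the valuative criterion of properness, $A(\mathbb V)=\mathcal A(\mathcal O_{\mathbb V})$ for every model $\mathbb V$ of ACVF extending $K$. So $q$ is fixed by all of $A(\mathbb U)$, and the realizations of $q|L$ are the points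 of $A$ with reduction generic in $\mathcal A_k$ over $k_L$.

\subsection*{Uniqueness}
Assume (a), and let $p$ be any global type on $A$ with $x+p=p$ for all $x\in A(\mathbb U)$; neither $K$-invariance nor a condition on values is assumed. Let $c\models p$ in some $\mathbb U^*\succ\mathbb U$. Then $c\in\mathcal A(\mathcal O_{\mathbb U^*})$, and we let $W\ne\emptyset$ be the smallest closed subset of $\mathcal A_k\otimes k_{\mathbb U}$ containing $\bar c$. By Lemma~\ref{lem:q}(i) it depends only on $p$. For $x\in\mathcal A(\mathcal O_{\mathbb U})$ the point $c+x$ also realizes $p$, and the smallest closed set containing its reduction $\bar c+\bar x$ is $W+\bar x$; so $W+\bar x=W$. By (H) every point of $\mathcal A_k(k_{\mathbb U})$ is such an $\bar x$. Since $k_{\mathbb U}$ is algebraically closed, $W$ has a $k_{\mathbb U}$-point, hence contains all of them, and $W=\mathcal A_k\otimes k_{\mathbb U}$. So $\bar c$ is generic over $k_{\mathbb U}$, and $p=q$ by Lemma~\ref{lem:q}(ii). This completes the proof of Theorem~\ref{thm:equiv}. \qed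

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Alg.\ Comm.}

\bibitem{EGA}
EGA III.

\bibitem{FC}
Faltings and Chai, \emph{Degeneration of Abelian Varieties}.

\bibitem{Halevi}
Yatir Halevi, \emph{Models of Abelian varieties over valued fields, using model theory}, arXiv:2303.15829 (2023).

\bibitem{LMB}
Laumon and Moret-Bailly, \emph{Champs alg\'ebriques}.

\bibitem{MB}
Moret-Bailly, \emph{Pinceaux de vari\'et\'es ab\'eliennes}.

\end{thebibliography}
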